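# Locally $\ell$-colorable graphs, $k$ colors, and weak König's lemma for nonstandard $k$

## 1. Two colors: a coloring separates two enumerable classes

We work in second-order arithmetic. The base theory $\mathrm{RCA}_0$ has the basic axioms of arithmetic, induction for $\Sigma^0_1$ formulas, and comprehension for $\Delta^0_1$ formulas. It proves $\mathrm{B}\Sigma^0_1$ (if for every $x<n$ there is a witness $y$ to a $\Sigma^0_1$ statement, there is a common bound on witnesses) and bounded $\Sigma^0_1$ comprehension (a $\Sigma^0_1$ part of $\{0,\dots,n-1\}$ is coded by a number). Hence a bounded quantifier in front of a $\Sigma^0_1$ formula leaves it $\Sigma^0_1$, and a nonempty $\Sigma^0_1$ part of $\{0,\dots,n\}$ has a largest element. A *$\Sigma^0_1$ class* is a collection defined by a $\Sigma^0_1$ formula with parameters; it need not be a set. We write $\ell=\{0,\dots,\ell-1\}$, and $[\ell]^s$ for the collection of $s$-element subsets of $\ell$.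

Weak König's lemma, $\mathrm{WKL}$, says that every infinite tree of finite $0$-$1$ sequences has an infinite path. From Simpson's *Subsystems of Second Order Arithmetic* we use that over $\mathrm{RCA}_0$ it is equivalent to each of the following:

* $\Sigma^0_1$-separation (IV.4.4): for disjoint $\Sigma^0_1$ classes $P_0,P_1$ there is a set $Z$ with $P_0\subseteq Z$ and $Z\cap P_1=\emptyset$;
* bounded König's lemma (IV.1.4): an infinite tree of finite sequences whose $v$-th entries are bounded by $p(v)$, for a function $p$, has an infinite path.

**Definition (colorings).** A graph $G=(V,E)$ is a set $V\subseteq\mathbb N$ with an irreflexive symmetric relation $E\subseteq V\times V$. An $\ell$-coloring of $G$ is a function $\chi:V\to\ell$ with $\chi(u)\neq\chi(v)$ whenever $(u,v)\in E$. $G$ is (globally) $\ell$-colorable if it has an $\ell$-coloring, and locally $\ell$-colorable if each induced subgraph on a finite $V_0\subseteq V$ is $\ell$-colorable. $\mathrm{COL}(\ell,k,G)$ is the statement "if $G$ is locally $\ell$-colorable, then $G$ is globally $k$-colorable."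

For a finite graph "locally" and "globally" agree: a 5-cycle is locally $3$-colorable and not locally $2$-colorable. For an infinite graph the finite colorings must be glued, and this is where $\mathrm{WKL}$ enters.

**Proposition 1.** $\mathrm{RCA}_0$ proves: if $\mathrm{WKL}$, then $\forall G\,\mathrm{COL}(\ell,k,G)$ for all $k\ge\ell\ge2$.

**Proof.** Let $G=(V,E)$ be locally $\ell$-colorable. Consider the tree of sequences $\rho\in\ell^{n}$, $n\in\mathbb N$, that are proper on $V\cap n$ and take the value $0$ outside $V$. It is bounded by $\ell$, and it is infinite by local colorability. A path, restricted to $V$, is an $\ell$-coloring, hence a $k$-coloring. $\square$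

For the converse direction assume $\neg\mathrm{WKL}$. Then there are disjoint $\Sigma^0_1$ classes $P_0,P_1$ with no separating set. Let $a_0$ be the partial function with $a_0(x)=i$ for $x\in P_i$. Fix a $\Sigma^0_0$ formula $\theta$ with $a_0(x)=i\leftrightarrow\exists z\,\theta(x,i,z)$; we say that $a_0(x)$ *has converged by stage $w$* if there are $i<2$ and $z\le w$ with $\theta(x,i,z)$. This is decidable, although convergence is not. Non-separability becomes
$$\text{every total } f:\mathbb N\to2\text{ satisfies } f(x)=a_0(x)\text{ for some }x\in\mathrm{dom}(a_0).\tag{1}$$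
Otherwise, for $x\in P_0$ we have $f(x)\ne0$, so $f(x)=1$, and for $x\in P_1$ we have $f(x)=0$. Then $\{x:f(x)=1\}$ separates $P_0$ from $P_1$.

**Proposition 2.** $\mathrm{RCA}_0\vdash\forall G\,\mathrm{COL}(2,2,G)\to\mathrm{WKL}$.

**Proof.** Assume $\neg\mathrm{WKL}$ and take $a_0$ as above. For each $x$ put in two vertices $u_x,v_x$. If $w$ is the least stage by which $a_0(x)$ has converged, add a vertex $p=(x,w,0)$ and the path $u_x - p - v_x$ when $a_0(x)=0$; add vertices $p=(x,w,0)$, $q=(x,w,1)$ and the path $u_x-p-q-v_x$ when $a_0(x)=1$. The stage is part of the name of each new vertex, so vertices and edges are decidable and the graph $G$ exists. Every component is a single vertex or a path with at most four vertices, and a finite set of vertices can be enlarged to a finite union of sets $\{u_x,v_x\}$, with or without the complete path between them. So $G$ is locally $2$-colorable. Suppose $\chi$ is a $2$-coloring, and let $f(x)=0$ if $\chi(u_x)=\chi(v_x)$ and $f(x)=1$ otherwise. A path of length $2$ forces its ends to be equal, a path of length $3$ forces them to be different, so $f(x)=a_0(x)$ on all of $\mathrm{dom}(a_0)$.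 Then the total function $1-f$ agrees with $a_0$ nowhere, against (1). $\square$

What changes when $\chi$ may use more than two colors? With three colors this graph carries no information: on $u-p-v$ the ends may be different (give $p$ the third color), and on $u-p-q-v$ the ends may be equal (give $p,q$ the two other colors). We need a locally $2$-colorable graph that defeats $k$ colors.

## 2. Any fixed number of colors: nested gadgets

Here is how to force many colors. Suppose that in each of two disjoint parts, left and right, we have found $i-1$ vertices with pairwise distinct colors, lying in pairwise distinct components. Add a vertex $\eta$ joined to the right family. The graph stays $2$-colorable, because the neighbors of $\eta$ lie in distinct components, and a $2$-coloring can be flipped on components until all neighbors have the same color. The right family together with $\eta$ carries $i$ colors and the left family only $i-1$, so one of these $i$ vertices can be added to the left family. Now we have $i$ colors in distinct components. After $k$ rounds we have $k+1$ colors.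

This cannot work as it stands: it would give a finite $2$-colorable graph that is not $k$-colorable. The flaw is that the right family depends on the coloring $\chi$, while the edges at $\eta$ must be fixed before $\chi$ is known. The values of $a_0$ serve as guesses for the family, and (1) will supply one place where all guesses are right.

**Construction of $G_k$.** Assume $\neg\mathrm{WKL}$, fix $a_0$, and let $k\ge2$. Take the full binary tree with node heights $1$ (leaves) through $k+1$ (root), with nodes in postorder: left subtree, right subtree, node. List as $r=1,\dots,Q$ all pairs $(\eta,\zeta)$ with $\zeta$ in the right subtree of the non-leaf $\eta$, ordered lexicographically. For a node $\eta$ let $I_\eta$ be the set of $r$ whose first coordinate is $\le\eta$; it is an initial segment of $\{1,\dots,Q\}$.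

For each $\vec x=(x_1,\dots,x_Q)\in\mathbb N^Q$ there is a gadget. Its vertices are the triples $\eta^{\vec x}=(\vec x,\eta,w)$ where $w$ is the least stage by which $a_0(x_r)$ has converged for all $r\in I_\eta$. If there is such a $w$, we call $\eta^{\vec x}$ *present*. If $\eta^{\vec x}$ is present, so is $\zeta^{\vec x}$ for each $\zeta<\eta$, because $I_\zeta\subseteq I_\eta$. A present non-leaf $\eta^{\vec x}$ is joined to all vertices of
$$Y=\{\zeta^{\vec x}:\zeta\text{ in the right subtree of }\eta,\ a_0(x_{(\eta,\zeta)})=1\},$$
provided $Y$ meets each component of the gadget graph on the right subtree of $\eta$ in at most one vertex; otherwise $\eta^{\vec x}$ is joined to no earlier vertex. There are no other edges. From the stage $w$ in $(\vec x,\eta,w)$ we can compute, node by node, the gadget graph on all nodes $\le\eta$. So $G_k$ exists by $\Delta^0_1$ comprehension.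

*Example.* For $k=2$ there are seven nodes: leaves $1,2$ with parent $3$, leaves $4,5$ with parent $6$, and the root $7$. The pairs are $(3,2),(6,5),(7,4),(7,5),(7,6)$, so $Q=5$. If $a_0(x_1)=a_0(x_2)=1$, there are edges $3-2$ and $6-5$. If $\chi(4)=\chi(5)=0$, then $\chi(6)=1$, and $4,6$ have different colors and lie in different components. If now $a_0(x_3)=1$, $a_0(x_4)=0$, $a_0(x_5)=1$, then $7$ is joined to $4$ and $6$, and two colors do not suffice.

**Step 1: $G_k$ is locally $2$-colorable.** This step makes $G_k$ an admissible test graph. Different gadgets are not connected, and any finite set of vertices can be enlarged to a finite set that contains with each $\eta^{\vec x}$ all $\zeta^{\vec x}$, $\zeta<\eta$ (their stages are at most that of $\eta^{\vec x}$). So it suffices to show by induction on $\eta$, for $\eta^{\vec x}$ present, that the gadget graph on the nodes $\le\eta$ is $2$-colorable; this is a bounded statement about a finite object. If $\eta$ is a leaf, it has no neighbor among earlier nodes, and any color will do. Let $\eta$ be a non-leaf. Every edge joins a node to an element of its own right subtree. So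 an edge leaving the right subtree of $\eta$ goes to a proper ancestor lying outside that subtree, that is, to $\eta$ or an ancestor of $\eta$; none of these is $<\eta$. Hence in the graph on the nodes $<\eta$ the right subtree of $\eta$ is a union of components, and $\eta$ is joined to at most one vertex in each of them. Take a $2$-coloring of the nodes $<\eta$, flip it on components so that all neighbors of $\eta$ get color $1$, and give $\eta$ the color $0$.

**Step 2: the families.** Let $\chi$ be a $k$-coloring of $G_k$. This step names the vertices that the edges should have guessed. When $\eta^{\vec x}$ is present, the color of a node $\zeta\le\eta$ means $\chi(\zeta^{\vec x})$. Define $\mathrm{Fam}(\eta)$, a set of nodes in the subtree of $\eta$, by recursion. For a leaf, $\mathrm{Fam}(\eta)=\{\eta\}$. If $\eta$ has left child $\eta_0$ and right child $\eta_1$, then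
$$\mathrm{Fam}(\eta)=\mathrm{Fam}(\eta_0)\cup\{z\},$$
where $z$ is the first element of $\mathrm{Fam}(\eta_1)\cup\{\eta\}$ whose color is not a color of an element of $\mathrm{Fam}(\eta_0)$, and $z=\eta$ if there is none. Note that $\mathrm{Fam}(\eta)$ depends on all of $\vec x$, since the colors $\chi(\zeta^{\vec x})$ do.

Call $\vec x$ *correct up to $q$* if for every $r=(\eta,\zeta)\le q$: $a_0(x_r)$ converges, and $a_0(x_r)=1$ if and only if $\zeta\in\mathrm{Fam}(\eta_1)$. Here $\mathrm{Fam}(\eta_1)$ is computable from $\vec x$ once $a_0(x_{r'})$ has converged for all $r'\in I_{\eta_1}$, and all these $r'$ are $<r$ since $\eta_1<\eta$. So "correct up to $q$" is $\Sigma^0_1$. Consider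
$$\text{Claim}_q:\quad\text{for all }(x_{q+1},\dots,x_Q)\text{ there are }x_1,\dots,x_q\text{ such that }\vec x\text{ is correct up to }q.$$
This is $\Pi^0_2$, uniformly in $q$, and $\text{Claim}_0$ is trivial. The tail is quantified first because the families depend on it.

**Step 3: $\text{Claim}_{q-1}$ implies $\text{Claim}_q$.** This step turns one use of (1) into one more correct guess. Fix $(x_{q+1},\dots,x_Q)$, and let $q=(\eta,\zeta)$. For each $x_q$, let $(x_1,\dots,x_{q-1})$ be the first tuple found in a search that makes $\vec x$ correct up to $q-1$. Put $f(x_q)=1$ if $\zeta\in\mathrm{Fam}(\eta_1)$ for this $\vec x$, and $f(x_q)=0$ otherwise. All $r'\in I_{\eta_1}$ are $\le q-1$, so $\mathrm{Fam}(\eta_1)$ is defined and computable, and $f$ is a total function that exists by $\Delta^0_1$ comprehension. By (1), $f(x_q)=a_0(x_q)$ for some $x_q$, and the corresponding $\vec x$ is correct up to $q$.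

**Step 4: $\text{Claim}_Q$ is contradictory.** Let $\vec x$ be correct up to $Q$; all its vertices are present. We show by (bounded) induction on the height $i$ of $\eta$ that $\mathrm{Fam}(\eta)$ consists of $i$ nodes with pairwise distinct colors, in pairwise distinct components of the gadget graph on the subtree of $\eta$. This is clear for $i=1$. For $i>1$, correctness says that $Y$ consists of the vertices of $\mathrm{Fam}(\eta_1)$. By the hypothesis for $\eta_1$ these lie in distinct components, so $\eta$ is joined exactly to them, and $\mathrm{Fam}(\eta_1)\cup\{\eta\}$ carries $i$ distinct colors. $\mathrm{Fam}(\eta_0)$ carries only $i-1$, so $z$ has a color not occurring there, and $\mathrm{Fam}(\eta)$ has $i$ nodes with distinct colors. Within the subtree of $\eta$ no edge leaves the left subtree, so the components of the left subtree stay components, and $z$ lies outside them. At the root we get $k+1$ distinct colors, but $\chi$ uses only $k$.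

**Corollary (Schmerl's theorem).** For each fixed standard $k\ge\ell\ge2$, $\mathrm{RCA}_0\vdash\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,k,G)$.

**Proof.** One direction is Proposition 1. For the other, locally $2$-colorable graphs are locally $\ell$-colorable, so $\forall G\,\mathrm{COL}(\ell,k,G)$ implies $\forall G\,\mathrm{COL}(2,k,G)$. If $\mathrm{WKL}$ fails, $G_k$ has a $k$-coloring. Since $k$ is standard, so is $Q$, and $Q$ applications of Step 3, carried out in the metatheory, lead from $\text{Claim}_0$ to $\text{Claim}_Q$, contrary to Step 4. $\square$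

**Theorem 1.** $\mathrm{RCA}_0+\mathrm{I}\Sigma^0_2\vdash(\forall\ell\ge2)(\forall k\ge\ell)(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,k,G))$.

**Proof.** The same, except that we pass from $\text{Claim}_0$ to $\text{Claim}_Q$ by induction on $q$ inside the theory. The induction formula is $\Pi^0_2$, and $\mathrm{I}\Sigma^0_2$ is equivalent to $\mathrm{I}\Pi^0_2$. $\square$

## 3. What a nonstandard $k$ does to the induction

Steps 1–4 are carried out in $\mathrm{RCA}_0$ for an arbitrary $k$ of the model. Only the passage from $\text{Claim}_0$ to $\text{Claim}_Q$ is not: it takes $Q\ge k$ steps of a $\Pi^0_2$ induction. For standard $k$ we write the steps down; for nonstandard $k$ we need an induction axiom that $\mathrm{RCA}_0$ does not have. Is there a cleverer proof?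

Two results let the parameter range inside the theory. Hirst: $\mathrm{RCA}_0\vdash(\forall\ell\ge2)(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,\ell,G))$. Gasarch–Hirst: $\mathrm{RCA}_0\vdash(\forall\ell\ge2)(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,2\ell-1,G))$. The Gasarch–Hirst conjecture, taken here from François G. Dorais, Jeffry L. Hirst, Paul Shafer, "Comparing the strength of diagonally non-recursive functions in the absence of $\Sigma^0_2$ induction", arXiv:1401.3823 (2014), is
$$\mathrm{RCA}_0\vdash(\forall\ell\ge2)(\forall k\ge\ell)(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,k,G)).\tag{2}$$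
It is false. Throughout, $\omega$ is the set of standard numbers, and a model is a pair $(M,S)$ with first-order part $M$ and $S\subseteq P(M)$.

**Theorem 2.** For every countable nonstandard $M\models\mathrm{I}\Sigma_1$ (for example a countable nonstandard model of $\mathrm{Th}(\mathbb N)$) there is a countable $S\subseteq P(M)$ such that $(M,S)\models\mathrm{RCA}_0+\neg\mathrm{WKL}$ and $(M,S)\models\forall G\,\mathrm{COL}(2,k,G)$ for every nonstandard $k\in M$. Hence $\mathrm{RCA}_0$ does not prove $(\forall\ell\ge2)(\forall k\ge\ell)(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,k,G))$.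

By Theorem 1 such a model fails $\mathrm{I}\Sigma^0_2$, even when $M\models\mathrm{Th}(\mathbb N)$; the failure involves the sets in $S$. The next two theorems locate the boundary.

**Theorem 3.** For each fixed standard $m$, $\mathrm{RCA}_0\vdash(\forall\ell\ge2)(\forall k\ge\ell)\,[\,k\le\ell^m\to(\mathrm{WKL}\leftrightarrow\forall G\,\mathrm{COL}(\ell,k,G))]$.

**Theorem 4.** For every countable nonstandard $M\models\mathrm{I}\Sigma_1$ there is a countable $S$ with $(M,S)\models\mathrm{RCA}_0+\neg\mathrm{WKL}$ such that for all $k\ge\ell\ge2$ in $M$:
$$(M,S)\models\forall G\,\mathrm{COL}(\ell,k,G)\iff k>\ell^m\text{ for every }m\in\omega.$$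

Sections 4–8 prove Theorem 2, Section 9 proves Theorem 3, and Section 10 proves Theorem 4.

## 4. Models with no avoider

"Finite" now means $M$-finite, that is, coded by an element of $M$; a finite set may have a nonstandard number of elements. Recall overspill: if a $\Delta^0_1$ property holds of all standard numbers, it holds of all numbers up to some nonstandard one. Otherwise $\omega$ would consist exactly of the $m$ such that the property holds up to $m$, and induction would give $\omega=M$. For instance, if $k$ is nonstandard, there is a nonstandard $R$ with $R^3\le k$.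

**Adding one set.** For $P\subseteq M$, let $S[P]$ be the collection of sets that are $\Delta^0_1$-definable with parameters over $(M,S\cup\{P\})$.
$$\text{If }(M,S)\models\mathrm{RCA}_0\text{ and }(M,S\cup\{P\})\models\mathrm{I}\Sigma^0_1,\text{ then }(M,S[P])\models\mathrm{RCA}_0.\tag{3}$$
Let $\theta$ be $\Sigma^0_0$ with a set parameter $X\in S[P]$. The truth of $\theta$ at given arguments depends only on $X\cap r$, where $r$ is given by a polynomial in the arguments. By $\mathrm{I}\Sigma^0_1$ over $S\cup\{P\}$ the set $X\cap r$ is coded by some $s\in M$. The relation "$s$ codes $X\cap r$" says that for every $x<r$ either $x\in s$ and the $\Sigma^0_1$ definition of $X$ holds, or $x\notin s$ and the $\Sigma^0_1$ definition of the complement holds; by $\mathrm{B}\Sigma^0_1$ this is $\Sigma^0_1$ over $S\cup\{P\}$. So a $\Sigma^0_1$ formula with parameter $X$ is equivalent to one over $S\cup\{P\}$: guess $s$, check that it codes $X\cap r$, and evaluate. Several parameters are treated in the same way. Thus $\mathrm{I}\Sigma^0_1$ and $\Delta^0_1$ comprehension for $S[P]$ reduce to $\mathrm{I}\Sigma^0_1$ for $S\cup\{P\}$ and the definition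 of $S[P]$.

Also, the union of a chain of models of $\mathrm{RCA}_0$ with the same $M$ is a model of $\mathrm{RCA}_0$, since each axiom instance involves finitely many set parameters.

**A partial function to be avoided.** Let $U(e,x,i,z)$ be $\Delta_0$ such that for every $\Sigma_1$ formula $\theta(x,i)$ with parameters from $M$ there is $e\in M$ (a pair of a Gödel number and a parameter) with $\theta(x,i)\leftrightarrow\exists z\,U(e,x,i,z)$; the $\Sigma_1$ truth definition available in $\mathrm{I}\Sigma_1$ gives such a $U$. Let $a(x)$ be the $i$ from the least pair $\langle i,z\rangle$ with $i<2$ and $U(x,x,i,z)$, undefined if there is none.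

**Definition (avoider).** An avoider is a total $f:M\to2$ with $f(x)\ne a(x)$ for all $x\in\mathrm{dom}(a)$.

Let $S_0$ be the collection of $\Delta_1(M)$-definable sets; $(M,S_0)\models\mathrm{RCA}_0$. For instance, the constant function $0$ is not an avoider: if $e$ is an index of the formula $i=0$, then $a(e)=0$. In general, $S_0$ contains no avoider: if $f\in S_0$ is total into $2$ and $e$ is an index of its graph, then only $i=f(e)$ has a witness in $U(e,e,i,z)$, so $a(e)=f(e)$.

If $(M,S)\models\mathrm{RCA}_0$ and $S$ has no avoider, then $\mathrm{WKL}$ fails in $(M,S)$. Indeed, $\Sigma^0_1$-separation would give $Z\in S$ with $a^{-1}(0)\subseteq Z$ and $Z\cap a^{-1}(1)=\emptyset$. Its characteristic function is $1$ where $a=0$ and $0$ where $a=1$, so it would be an avoider.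

So the task for Theorem 2 is this: starting from $S_0$, repeatedly add $k$-colorings of locally $2$-colorable graphs, keep $\mathrm{I}\Sigma^0_1$, and never create an avoider.

## 5. Bushes: large classes of strings

To add a function $g:M\to\Gamma$ without creating avoiders we use trees in which every node has many successors, and classes of strings are measured by whether they meet such trees densely.

Let $\Gamma$ be a finite set; *strings* are finite sequences from $\Gamma$.

**Definition (norm).** A norm is a $\Delta^0_1$ relation $\mathrm{Big}(b,X)$, definable without set parameters, for $b\ge1$ and $X\subseteq\Gamma$, with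

* (N1) $\mathrm{Big}(b,X)$, $X\subseteq Y$, $b'\le b$ imply $\mathrm{Big}(b',Y)$;
* (N2) $\mathrm{Big}(2b,X\cup Y)$ implies $\mathrm{Big}(b,X)$ or $\mathrm{Big}(b,Y)$;
* (N3) $\neg\mathrm{Big}(b,\emptyset)$.

The standard example is $|X|\ge b$. A second one appears in Section 10.

**Definition (trees, bushes, big and small).** A tree with stem $\sigma$ is a set $T\ni\sigma$ of strings extending $\sigma$, closed under initial segments that extend $\sigma$. A $b$-bush above $\sigma$ is a finite tree $W$ with stem $\sigma$ in which every non-leaf $\tau$ satisfies $\mathrm{Big}(b,\{\gamma:\tau\gamma\in W\})$; in particular $\{\sigma\}$ is a $b$-bush. For $\sigma\in T$, a class $A$ of strings is $b$-big above $\sigma$ in $T$ if there is a $b$-bush $W\subseteq T$ above $\sigma$ with all leaves in $A$; otherwise it is $b$-small.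

*Example.* Let $\Gamma=\{0,1,2,3\}$, $\mathrm{Big}(b,X)\Leftrightarrow|X|\ge b$, and let $T$ consist of all strings. With $A_0=\{\langle0\rangle,\langle1\rangle\}$ and $A_1=\{\langle2\rangle,\langle3\rangle\}$, the class $A_0\cup A_1$ is $4$-big above $\emptyset$. Each $A_i$ is $2$-big but not $3$-big: a bush with leaves in $A_i$ consists of $\emptyset$ and at most two strings of length one.

Let $(M,S')\models\mathrm{RCA}_0$, $T\in S'$, and let $A,A_0,A_1$ be $\Sigma^0_1(S')$ classes.

**(F1)** *"$A$ is $b$-big above $\sigma$ in $T$" is $\Sigma^0_1(S')$.* It says that there is a code $W$ such that finitely many $\Delta^0_1$ or $\Sigma^0_1$ conditions hold; use $\mathrm{B}\Sigma^0_1$.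

**(F2)** *If $W\subseteq T$ is a $b$-bush above $\sigma$ and $A$ is $b$-big in $T$ above every leaf of $W$, then $A$ is $b$-big above $\sigma$ in $T$.* By $\mathrm{B}\Sigma^0_1$ there is a common bound on witnesses, and taking the least witness below it for each leaf $\tau$ gives a finite family of bushes $W_\tau$. The leaves of $W$ are pairwise incomparable, and no proper extension of a leaf of $W$ is in $W$. So in $W\cup\bigcup_\tau W_\tau$ the non-leaves are the non-leaves of $W$ and of the $W_\tau$, with at least their old successors, and the leaves are exactly the leaves of the $W_\tau$. We use (F2) mostly in the contrapositive: *if $A$ is $b$-small above $\sigma$ in $T$, then every $b$-bush $W\subseteq T$ above $\sigma$ has a leaf above which $A$ is $b$-small in $T$.*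

**(F3)** *Bigness is monotone in $A$ and in $T$, and decreasing in $b$.* The last part is (N1).

**(F4)** *If $A_0\cup A_1$ is $2b$-big above $\sigma$ in $T$, then $A_0$ or $A_1$ is $b$-big above $\sigma$ in $T$.* Let $W$ be a witnessing $2b$-bush. By $\mathrm{B}\Sigma^0_1$ there is a common bound on witnesses for the leaves being in $A_0\cup A_1$. Label a leaf $0$ if below this bound there is a witness that it is in $A_0$, and $1$ otherwise (then there is one for $A_1$). This labeling is finite. Extend it to all of $W$, from the longest strings to the shortest: a non-leaf gets label $0$ if its set of $0$-labeled successors is $\mathrm{Big}(b)$, and label $1$ otherwise. By (N2) the set of successors carrying the node's own label is always $\mathrm{Big}(b)$. Let $i$ be the label of $\sigma$, and let $W'$ be the set of nodes all of whose initial segments in $W$, themselves included, have label $i$. If a node of $W'$ is not a leaf of $W$, its successors in $W'$ are exactly its $i$-labeled successors; they form a $\mathrm{Big}(b)$ set, nonempty by (N3). So $W'$ is a $b$-bush, and its leaves are leaves of $W$ labeled $i$, hence in $A_i$.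

One more observation is used constantly: if $A$ is $b$-small above $\sigma$ in $T$, then $\sigma\notin A$, because $\{\sigma\}$ is a $b$-bush.

## 6. A tree to live in and a tree to search

Suppose we build $g$ by finite strings $\sigma$ in a tree $T$, together with a $\Sigma^0_1$ class $B$ of forbidden strings that is $b$-small above $\sigma$. Consider a possible definition of a function $h:M\to2$ from $g$, and let $A_{x,i}$ be the class of strings that already force $h(x)=i$. Ask for each $x$ whether some $A_{x,i}\cup B$ is $2b$-big above $\sigma$. If the answer is yes for every $x$, a search for bushes computes a total function $f(x)=i$. If $f\in S$, then $f$ is not an avoider, so $f(x)=a(x)$ for some $x$, and by following the bush we can make $h(x)=f(x)=a(x)$. If the answer is no for some $x$, then by (F4) the class $A_{x,0}\cup A_{x,1}\cup B$ is $4b$-small; we forbid it, and $h(x)$ is never defined. The price is a factor $4$ in $b$. The construction has only countably many steps in order type $\omega$, so a nonstandard number $D$ of successors at each node pays for all of them.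

The crux is $f\in S$: the search must run in a tree that belongs to $S$. For colorings of $G=(M,E)\in S$ this is a real obstacle. By Harrington's theorem (recalled in Section 7) there is $S'\supseteq S$ with $(M,S')\models\mathrm{WKL}_0$, and $S'$ contains a $2$-coloring $c$ of $G$, but $c$ need not be in $S$.

* *Adding $c$ itself.* Let $G$ be the graph of Proposition 2 built from $a$ instead of $a_0$, with $G\in S_0$. Any $2$-coloring of it computes a total $f$ that equals $a$ on $\mathrm{dom}(a)$, so $1-f$ is an avoider.
* *Hiding $c$ behind a second coordinate.* Let $\Gamma=\{(j,d):j<2,\ d<D\}$ and $T=\{\rho:\rho(v)\in\{c(v)\}\times D\text{ for all }v<|\rho|\}$. All strings in $T$ are proper colorings, and each has $D$ successors. But every $g$ through $T$ computes $c$. The argument above stops at $f\in S$, because $T\notin S$.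
* *The tree of all proper $\Gamma$-colorings.* This tree is in $S$, but its nodes can die: if the first $|\Gamma|$ vertices are pairwise nonadjacent and $v=|\Gamma|$ is joined to all of them, a string that uses every color once has no successor.

So we separate two roles. There is a tree $T\in S'$ in which we live, bushy everywhere because its definition may use $c$. At a node $\tau$ where we want to search, there is a tree $\mathit{Free}\in S$, which need not be bushy, but in which every bush we find can be trimmed to a bush in $T$. If the search fails, we move to a smaller bushy tree $T^+$ inside $\mathit{Free}$.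

**Definition (scheme).** Let $S\subseteq S'$ with $(M,S),(M,S')\models\mathrm{RCA}_0$. A scheme with parameter $D$ is a sequence $(\mathcal T_t)_{t\in\omega}$ of collections of trees in $S'$, $\mathcal T_0\ne\emptyset$, such that for all $t\in\omega$, $T\in\mathcal T_t$, $\tau\in T$:

* (S1) $\mathrm{Big}(D,\{\gamma:\tau\gamma\in T\})$;
* (S2) there are trees $\mathit{Free}\in S$ and $T^+\in\mathcal T_{t+1}$ with stem $\tau$, $T^+\subseteq T\cap\mathit{Free}$, such that for every $b\ge1$, every $2b$-bush $W\subseteq\mathit{Free}$ above $\tau$ includes a $b$-bush $W'\subseteq T$ above $\tau$ all of whose leaves are leaves of $W$.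

The index $t$ counts failed searches, and it runs only through standard numbers.

*Example.* Let $S'=S$, let $\Gamma=\{0,\dots,D-1\}$ with $\mathrm{Big}(b,X)\Leftrightarrow|X|\ge b$, and let every $\mathcal T_t$ consist of the trees of all strings extending a given $\tau$. This is a scheme with parameter $D$: at $\tau$ take $\mathit{Free}=T^+=$ all strings extending $\tau$, and $W'=W$.

## 7. The generic lemma and the coloring lemma

**Lemma 1.** Let $(M,S)\models\mathrm{RCA}_0$ be countable without avoiders, and suppose there is a scheme over $S\subseteq S'$ with $D$ nonstandard and $T_0\in\mathcal T_0$ with stem $\emptyset$. Then there is $g:M\to\Gamma$ with $g{\restriction}n\in T_0$ for all $n$, $(M,S\cup\{g\})\models\mathrm{I}\Sigma^0_1$, and $S[g]$ has no avoider.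

**Proof.** A *condition* is $p=(\sigma,T,B,t)$ with $t\in\omega$, $T\in\mathcal T_t$, $\sigma\in T$, and $B$ a $\Sigma^0_1(S)$ class of strings that is $b$-small above $\sigma$ in $T$, where $b=4^t$. Then $\sigma\notin B$. Say $q\le p$ if $\sigma_q\supseteq\sigma_p$, $T_q\subseteq T_p$, $B_q\supseteq B_p$. The tuple $(\emptyset,T_0,\emptyset,0)$ is a condition, since every bush has a leaf and no leaf is in the empty class. Fix $p=(\sigma,T,B,t)$. We have $b=4^t\le D$, because $t$ is standard and $D$ is not.

**Step 1: length.** This makes $g$ total. *For $n\in M$ there is $q\le p$ with $|\sigma_q|\ge n$.* Let $N=\max(n,|\sigma|)$. The strings of $T$ that extend $\sigma$ and have length at most $N$ form a finite tree in which every string of length $<N$ keeps all its successors in $T$. By (S1) and (N1) it is a $b$-bush, and by (N3) all its leaves have length $N$. By (F2) some leaf $\tau$ has $B$ $b$-small above it in $T$. Take $q=(\tau,T,B,t)$.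

**Step 2: normal form.** This reduces $\Sigma^0_1$ statements about $g$ to initial segments of $g$. Regard $g$ as a set of pairs, with $\langle u,\gamma\rangle\ge u$. Let $\psi(x)=\exists y\,\theta(x,y)$ with $\theta$ a $\Sigma^0_0$ formula with parameters from $M$, $S$ and $g$. Let $\pi(x,y)$ be a polynomial with parameters bounding all values of terms that occur in evaluating $\theta(x,y)$. Let $Q(x,\tau)$ say: there is $y<|\tau|$ with $\pi(x,y)<|\tau|$ such that $\theta(x,y)$ holds when each "$r\in g$" is read as "$r=\langle u,\tau(u)\rangle$ for some $u<|\tau|$". Then $Q\in S$. The evaluation asks only about $r\le\pi(x,y)<|\tau|$, and such an $r=\langle u,\gamma\rangle$ has $u<|\tau|$, so $\tau$ answers correctly if $\tau\subseteq g$. Hence, for every $g:M\to\Gamma$ all of whose restrictions are coded in $M$, $\psi(x)\leftrightarrow\exists z\,Q(x,g{\restriction}z)$.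

**Step 3: deciding bounded $\Sigma^0_1$ sets.** This is for $\mathrm{I}\Sigma^0_1$. Let $Q\in S$, $n\in M$, and put
$$K_\tau=\{x<n:\exists\tau'\subseteq\tau\ Q(x,\tau')\},\qquad C_j=\{\tau:|K_\tau|\ge j\}.$$
*There are $q\le p$ and $\tau=\sigma_q$ such that $K_{\sigma_r}=K_\tau$ for every condition $r\le q$.* Let $j\le n$ be largest such that $C_j\cup B$ is $b$-big above $\sigma$ in $T$. It exists by (F1) and $\mathrm{I}\Sigma^0_1$ in $(M,S')$, since $\{\sigma\}$ witnesses $j=0$. Then $C_{j+1}\cup B$ is $b$-small above $\sigma$ in $T$: for $j<n$ by maximality, and for $j=n$ because $C_{n+1}=\emptyset$. Let $W\subseteq T$ be a $b$-bush above $\sigma$ with leaves in $C_j\cup B$. By (F2) it has a leaf $\tau$ above which $C_{j+1}\cup B$ is $b$-small in $T$. In particular $\tau\notin B$, so $\tau\in C_j$. Let $q=(\tau,T,C_{j+1}\cup B,t)\le p$. If $r\le q$, then $\sigma_r\notin B_r\supseteq C_{j+1}$, so $|K_{\sigma_r}|\le j\le|K_\tau|$, while $K_{\sigma_r}\supseteq K_\tau$. Hence $K_{\sigma_r}=K_\tau$.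

**Step 4: killing an avoider.** Let $Q\in S$, thought of as a description $h(x)=i\leftrightarrow\exists z\,Q(x,i,g{\restriction}z)$ of a function $h:M\to2$, and let $A_{x,i}=\{\tau:\exists\tau'\subseteq\tau\ Q(x,i,\tau')\}$. Take $\mathit{Free},T^+$ from (S2) for $\tau=\sigma$. Since $\mathit{Free}\in S$, the statement "$A_{x,i}\cup B$ is $2b$-big above $\sigma$ in $\mathit{Free}$" is $\Sigma^0_1(S)$ by (F1) in $(M,S)$, say $\exists z\,\theta(x,i,z)$ with $\theta$ $\Sigma^0_0$. Let $f(x)$ be the $i$ from the least $\langle i,z\rangle$ with $i<2$ and $\theta(x,i,z)$, if there is one.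

*Case 1: $f$ is total.* Then $f\in S$ by $\Delta^0_1$ comprehension, so $f$ is not an avoider, and there is $x\in\mathrm{dom}(a)$ with $a(x)=f(x)=i$. Take a $2b$-bush $W\subseteq\mathit{Free}$ above $\sigma$ with leaves in $A_{x,i}\cup B$, and the $b$-bush $W'\subseteq T$ that (S2) gives. The leaves of $W'$ are leaves of $W$, so they are in $A_{x,i}\cup B$. By (F2) some leaf $\tau$ of $W'$ has $B$ $b$-small above it in $T$. So $\tau\notin B$, hence $\tau\in A_{x,i}$. Let $q=(\tau,T,B,t)\le p$. If $\tau\subseteq g$ and $Q$ describes $h$, then $h(x)=i=a(x)$.

*Case 2: there is $x$ with $A_{x,0}\cup B$ and $A_{x,1}\cup B$ both $2b$-small above $\sigma$ in $\mathit{Free}$.* By (F4), $B'=A_{x,0}\cup A_{x,1}\cup B$ is $4b$-small above $\sigma$ in $\mathit{Free}$, hence in $T^+\subseteq\mathit{Free}$ by (F3). Since $4b=4^{t+1}$ and $T^+\in\mathcal T_{t+1}$ has stem $\sigma$, $q=(\sigma,T^+,B',t+1)$ is a condition, and $q\le p$. No $r\le q$ has $\sigma_r\in A_{x,0}\cup A_{x,1}$, because $\sigma_r\notin B_r\supseteq B'$.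

**Step 5: the generic.** As $M$ and $S$ are countable, choose $p_0\ge p_1\ge\cdots$ with $p_0=(\emptyset,T_0,\emptyset,0)$, meeting Step 1 for all $n\in M$, Step 3 for all $Q\in S$ and $n\in M$, and Step 4 for all $Q\in S$. Let $g=\bigcup_i\sigma_{p_i}$. By Step 1, $g$ is total with all $g{\restriction}z$ coded in $M$. Every $g{\restriction}n$ is an initial segment of some $\sigma_{p_i}\in T_{p_i}\subseteq T_0$, and $T_0$ has stem $\emptyset$, so $g{\restriction}n\in T_0$.

*Induction.* Let $\psi$ be $\Sigma^0_1$ over $S\cup\{g\}$, let $Q$ be its normal form and $n\in M$. For the $q$ and $\tau$ met in Step 3, $\{x<n:\psi(x)\}=K_\tau$: if $x\in K_\tau$, then $\psi(x)$ since $\tau\subseteq g$; if $x<n$ and $Q(x,g{\restriction}z)$, some $p_j\le q$ has $|\sigma_{p_j}|\ge z$, so $x\in K_{\sigma_{p_j}}=K_\tau$. Thus $\{x<n:\psi(x)\}$ is coded in $M$. If $\psi(0)$, $\forall x(\psi(x)\to\psi(x+1))$ and $\neg\psi(y)$, then the coded set $\{x\le y:\neg\psi(x)\}$ has a least element, which is neither $0$ nor a successor, a contradiction.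

*No avoiders.* Let $h\in S[g]$ be a total function into $2$. Its graph is $\Sigma^0_1$ over $S\cup\{g\}$, so by Step 2 it is described by some $Q\in S$. Suppose that Case 2 occurred for this $Q$, with $x$ and $q$. If $i=h(x)$, then $Q(x,i,g{\restriction}z)$ for some $z$, and some $p_j\le q$ has $\sigma_{p_j}\supseteq g{\restriction}z$, so $\sigma_{p_j}\in A_{x,i}$, which Case 2 excludes. So Case 1 occurred, $h(x)=a(x)$ for some $x$, and $h$ is not an avoider. $\square$

We now need a scheme for colorings. The textbook fact used is Harrington's theorem (Simpson, §IX.2): every countable $(M,S)\models\mathrm{RCA}_0$ has a countable $S'\supseteq S$ with $(M,S')\models\mathrm{WKL}_0$.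

The idea is that a color should not be a value $j<\ell$ but a record of decreasing lists of candidates. Suppose we know only $c{\restriction}n$. Then for $v\ge n$ we know the list of colors not yet excluded by neighbors below $n$, and this list contains $c(v)$. If a color contains one list and we require it to equal the list computed from $c{\restriction}n$, the requirement is decidable in $S$. One list is not enough. After one failed search we must stay in the tree that uses $c{\restriction}n$, and if nothing else is recorded, nodes die: with $\ell=2$ and colors (list, $d$), $d<D$, let $D$ pairwise nonadjacent vertices above $n$, without neighbors below $n$, use the list $\{0,1\}$ with all $D$ values of $d$, and let the next vertex be joined to all of them and have no neighbor below $n$. Its list is forced to be $\{0,1\}$ and no $d$ is left. A further list, required only to contain $c(v)$, keeps the tree alive. So we provide a nonstandard number $R$ of lists and use up one per failed search.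

**Lemma 2.** Let $(M,S)\models\mathrm{RCA}_0$ be countable, without avoiders. Let $G=(M,E)\in S$ be a graph, $\ell\ge2$, $\lambda\ge1$, and let $F\in S$ assign to each $v$ a set $F(v)\subseteq\ell$ with $|F(v)|\le\lambda$. Assume every finite $V_0\subseteq M$ has an $\ell$-coloring $c$ of the induced subgraph with $c(v)\in F(v)$ for $v\in V_0$. Let $R,D\in M$ be nonstandard and
$$\Gamma=\{(h,d):\ h:\ell\to\{0,\dots,R\},\ |\{j:h(j)\ne0\}|\le\lambda,\ R\in\mathrm{ran}(h),\ d<D\}.$$
Then there is a proper coloring $g:M\to\Gamma$ of $G$ with $(M,S\cup\{g\})\models\mathrm{I}\Sigma^0_1$ and no avoider in $S[g]$. Moreover $|\Gamma|\le D(\ell(R+1))^{\lambda}$.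

**Proof.** The bound holds because $h$ is determined by a list of $\lambda$ pairs $(j,h(j))$, with repetitions, covering its nonempty support.

**Step 1: notation.** Take $S'\supseteq S$ with $(M,S')\models\mathrm{WKL}_0$. The tree of finite proper colorings of initial segments of $M$ with values in the sets $F(v)$ is infinite by assumption, so bounded König's lemma gives $c\in S'$, a proper $\ell$-coloring of $G$ with $c(v)\in F(v)$ for all $v$. The norm is $\mathrm{Big}(b,X)\Leftrightarrow|X|\ge b$; (N1)–(N3) are clear.

For $\gamma=(h,d)\in\Gamma$ and $1\le i\le R$ let $\Lambda_i(\gamma)=\Lambda_i(h)=\{j<\ell:h(j)\ge i\}$. The $h$ occurring in $\Gamma$ correspond exactly to decreasing sequences $\Lambda_1\supseteq\dots\supseteq\Lambda_R$ of nonempty subsets of $\ell$ with $|\Lambda_1|\le\lambda$: from the sequence, $h(j)$ is the largest $i$ with $j\in\Lambda_i$, or $0$. For a vertex $v$ and $n\le v$ let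
$$L_n(v)=F(v)\setminus\{c(u):u<n,\ uEv\}.$$
Then $c(v)\in L_n(v)$, $|L_n(v)|\le\lambda$, the set $L_n(v)$ decreases as $n$ grows, and it depends on $c$ only through $c{\restriction}n$. For example, if $G$ is the path $0-1-2-\cdots$, $\ell=2$, $F(v)=\{0,1\}$ and $c$ is parity, then $L_1(1)=\{1\}$ and $L_1(v)=\{0,1\}$ for $v\ge2$.

**Step 2: the trees.** For $t\in\omega$ let $\vec n=(n_1\le\dots\le n_t)$, and $n_0=0$. For a vertex $v$ let $e(v)=\max\{i\le t:n_i\le v\}$; so $n_i\le v$ iff $i\le e(v)$. A string $\rho$ is *proper* if it is a proper coloring of $G{\restriction}|\rho|$. It is *$\vec n$-good* if it is proper and for all $v<|\rho|$: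
$$\Lambda_i(\rho(v))=L_{n_i}(v)\ \ (1\le i\le e(v)),\qquad c(v)\in\Lambda_{e(v)+1}(\rho(v)).\tag{4}$$
This makes sense because $t$ is standard, so $t+1\le R$. Initial segments of $\vec n$-good strings are $\vec n$-good. For $\vec n$-good $\sigma$ with $|\sigma|=n_t$, let $T_{\vec n,\sigma}$ be the tree of all $\vec n$-good $\rho\supseteq\sigma$; it has stem $\sigma$ and is in $S'$. Let $\mathcal T_t$ be the collection of all these trees. For $t=0$ this is $\mathcal T_0=\{T_{\emptyset,\emptyset}\}$, with stem $\emptyset$; its strings are the proper $\rho$ with $c(v)\in\Lambda_1(\rho(v))$ for all $v<|\rho|$.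

**Step 3: (S1) holds.** We must extend every node in $D$ ways. Let $\rho\in T_{\vec n,\sigma}$ and $v=|\rho|\ge n_t$, so $e(v)=t$. Let $h$ be given by $\Lambda_i(h)=L_{n_i}(v)$ for $1\le i\le t$ and $\Lambda_i(h)=\{c(v)\}$ for $t<i\le R$. This is a decreasing sequence of nonempty sets of size at most $\lambda$. We claim $\rho(h,d)\in T_{\vec n,\sigma}$ for all $d<D$. Condition (4) holds at $v$. For properness, suppose $u<v$, $uEv$ and $\rho(u)=(h,d)$, and let $e=e(u)$. By (4) at $u$, $c(u)\in\Lambda_{e+1}(h)$. If $e<t$, then $u<n_{e+1}\le v$, so $c(u)$ was removed: $c(u)\notin L_{n_{e+1}}(v)=\Lambda_{e+1}(h)$, a contradiction. If $e=t$, then $c(u)\in\Lambda_{t+1}(h)=\{c(v)\}$, contradicting that $c$ is proper. So $\rho$ has at least $D$ immediate successors.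

**Step 4: (S2) holds.** We must find a tree in $S$ inside which to search. Let $\tau\in T=T_{\vec n,\sigma}$ and put $n_{t+1}=|\tau|=m\ge n_t$. Let $\mathit{Free}$ be the tree of all proper $\rho\supseteq\tau$ such that $\Lambda_i(\rho(v))=L_{n_i}(v)$ for $m\le v<|\rho|$ and $1\le i\le t+1$. It has stem $\tau$, and it depends on $c$ only through the finite object $c{\restriction}m$, so $\mathit{Free}\in S$.

*$\mathit{Free}\subseteq T$.* Let $\rho\in\mathit{Free}$. For $v<m$, (4) holds because $\tau\in T$. For $m\le v<|\rho|$ we have $e(v)=t$; the first part of (4) is clear, and $c(v)\in L_{n_{t+1}}(v)=\Lambda_{t+1}(\rho(v))$.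

*The tree $T^+$.* Let $\vec n^+=(n_1,\dots,n_{t+1})$ and $T^+=T_{\vec n^+,\tau}$. For $v<m=n_{t+1}$ the value $e(v)$ is the same for $\vec n$ and $\vec n^+$, so $\tau$ is $\vec n^+$-good, and $|\tau|=n_{t+1}$; so $T^+\in\mathcal T_{t+1}$. For $v\ge m$ the new value of $e(v)$ is $t+1$, so (4) gives $\Lambda_i(\rho(v))=L_{n_i}(v)$ for $1\le i\le t+1$, and $T^+\subseteq\mathit{Free}\subseteq T$.

*Bushes.* Since $\mathit{Free}\subseteq T$ and $2b$-bushes are $b$-bushes, the bush clause of (S2) holds with $W'=W$.

**Step 5: conclusion.** Apply Lemma 1 with $T_0=T_{\emptyset,\emptyset}$. All $g{\restriction}n$ are proper, so $g$ is a proper coloring. $\square$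

## 8. A model for all nonstandard $k$ (Theorem 2)

**One step.** Let $S_i\supseteq S_0$ be countable, with $(M,S_i)\models\mathrm{RCA}_0$ and no avoider in $S_i$; let $G=(V,E)\in S_i$ be locally $2$-colorable and $k$ nonstandard. We add a $k$-coloring of $G$. The graph $(M,E)$ is still locally $2$-colorable: color vertices outside $V$ by $0$. Let $F(v)=\{0,1\}$, $\ell=\lambda=2$, and let $R=D$ be the largest element of $M$ with $R(2(R+1))^2\le k$. It is nonstandard, because every standard $R$ satisfies this inequality. Lemma 2 gives $g$, a proper coloring of $(M,E)$ with values in $\Gamma$, where $|\Gamma|\le k$. Composing $g{\restriction}V$ with a finite injection of $\Gamma$ into $k$ gives a $k$-coloring of $G$ in $S_{i+1}:=S_i[g]$. By (3), $(M,S_{i+1})\models\mathrm{RCA}_0$. The collection $S_{i+1}$ is countable and has no avoider.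

**The union.** Start from $S_0$ and arrange the steps so that every pair $(G,k)$ with $G\in\bigcup_iS_i$ locally $2$-colorable and $k$ nonstandard is treated at some step; this is possible since everything is countable. Let $S=\bigcup_iS_i$. Local colorability is an arithmetical property of $G$, hence absolute between the $S_i$ and $S$. So $(M,S)\models\mathrm{RCA}_0$ by the chain remark, $(M,S)\models\forall G\,\mathrm{COL}(2,k,G)$ for every nonstandard $k$, and $S$ has no avoider, whence $\mathrm{WKL}$ fails in $(M,S)$.

Taking $\ell=2$ and any nonstandard $k$, the equivalence in (2) is false in $(M,S)$, so $\mathrm{RCA}_0$ does not prove it. This proves Theorem 2. $\blacksquare$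

## 9. Where $\mathrm{RCA}_0$ still suffices: $k\le\ell^m$ (Theorem 3)

The gadget argument needed $Q$ nested uses of (1). When $k\le\ell^m$ with $m$ standard, a standard number of nested uses is enough, and the rest is done by choosing a maximum, which needs only $\Sigma^0_1$ induction. Work in $\mathrm{RCA}_0$, assume $\neg\mathrm{WKL}$, and fix $a_0$ as in Section 1.

**Several values at once.** For standard $p\ge1$ let $a^{(p)}(x_1,\dots,x_p)=(a_0(x_1),\dots,a_0(x_p))$, defined when all entries are. Then
$$\text{every total }f=(f_1,\dots,f_p):\mathbb N^p\to\{0,1\}^p\text{ agrees with }a^{(p)}\text{ somewhere.}\tag{5}$$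
We use induction on $p$ in the metatheory; $p=1$ is (1). Let $p\ge2$. For each $x_p$ the induction hypothesis gives $(x_1,\dots,x_{p-1})$ with $a_0(x_i)=f_i(x_1,\dots,x_p)$ for $i<p$. Let $x'(x_p)$ be the first such tuple found in a search. The total function $x_p\mapsto f_p(x'(x_p),x_p)$ agrees with $a_0$ at some $x_p$, and $(x'(x_p),x_p)$ is a point of agreement.

**Proposition 3.** For each standard $s\ge2$, $\mathrm{RCA}_0$ proves: if $\ell\ge s$, $\ell\le k<\binom\ell s$ and $\forall G\,\mathrm{COL}(\ell,k,G)$, then $\mathrm{WKL}$.

The plan of the proof is to give each vertex $v$ a list $L_v$ of $s$ admissible $\ell$-colors and to let $a_0$ choose one of them, $c(v)$, possibly very late. A vertex may know finitely many earlier choices, and it is joined to the known vertices whose choice is off its list. In a $k$-coloring $g$, a color $\gamma$ collects the choices of the vertices colored $\gamma$; we show that every list $L\in[\ell]^s$ is the full collection of some $\gamma$.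

**Proof.** Suppose not; fix $a_0$ as above and a standard $p$ with $2^p\ge s$. Regard $a=a^{(p)}$ as a partial function from $\mathbb N$ (codes of $p$-tuples) to $\{0,\dots,2^p-1\}$. By (5), every total $f:\mathbb N\to s$ agrees with $a$ somewhere. (This $a$ is local to the present section.)

**Step 1: the graph.** Vertices are codes $v=\langle O,L,x\rangle$, where $L\in[\ell]^s$, $x\in\mathbb N$, and $O$ is a finite set of pairs $\langle u,w\rangle$ with $u=\langle O_u,L_u,x_u\rangle$ a vertex and $w$ the least stage by which $a(x_u)$ has converged. The coding is monotone, so $u,w<v$, and the set of vertices exists by recursion. Call $u$ *decided* if $a(x_u)$ converges; then let $c(u)$ be the $a(x_u)$-th element of $L_u$ (counting from $0$) if $a(x_u)<s$, and $\min L_u$ otherwise. Join $v=\langle O,L,x\rangle$ to those $u$ for which some $\langle u,w\rangle\in O$ and $c(u)\notin L$; there are no other edges. Since $c(u)$ is computable from $u,w$, this graph $G$ exists by $\Delta^0_1$ comprehension.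

*Example.* Let $s=2$, so that $p=1$ suffices. If $u=\langle\emptyset,\{0,1\},x\rangle$ is decided with $a(x)=1$ and least stage $w$, then $c(u)=1$. The vertex $\langle\{\langle u,w\rangle\},\{0,2\},y\rangle$ is joined to $u$, and $\langle\{\langle u,w\rangle\},\{1,2\},y\rangle$ is not.

**Step 2: $G$ is locally $\ell$-colorable.** Given a finite $V_0$, let $w^*$ exceed all codes in $V_0$. Color $v\in V_0$ by $c(v)$ if $a(x_v)$ has converged by stage $w^*$, and by $\min L_v$ otherwise. In either case $v$ gets a color in $L_v$. If $u,v\in V_0$ are joined with $\langle u,w\rangle\in O_v$, then $w<w^*$, so $u$ has color $c(u)\notin L_v$, and the colors of $u$ and $v$ differ.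

**Step 3: a maximal amount of evidence.** Let $g$ be a $k$-coloring of $G$. For an admissible $O$ (a finite set of pairs as above) put
$$J_O(\gamma)=\{c(u):\langle u,w\rangle\in O,\ g(u)=\gamma\}\subseteq\ell,\qquad\mu(O)=\sum_{\gamma<k}|J_O(\gamma)|\le k\ell.$$
The values $\mu(O)$ form a nonempty $\Sigma^0_1$ part of $\{0,\dots,k\ell\}$, so by $\mathrm{I}\Sigma^0_1$ we can fix an admissible $O$ with $\mu(O)$ maximal. Fix $L\in[\ell]^s$ and let $v_x=\langle O,L,x\rangle$, $\gamma_x=g(v_x)$. If $\langle u,w\rangle\in O$ and $g(u)=\gamma_x$, then $u$ and $v_x$ are not adjacent, so $c(u)\in L$. Thus $J_O(\gamma_x)\subseteq L$ for all $x$.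

**Step 4: equality occurs.** Suppose $J_O(\gamma_x)\ne L$ for all $x$. Let $f(x)<s$ be the index in $L$ of the least element of $L\setminus J_O(\gamma_x)$. There is $x$ with $a(x)=f(x)$. Then $v_x$ is decided with $c(v_x)\in L\setminus J_O(\gamma_x)$, and adding $v_x$ with its stage to $O$ gives an admissible set with larger $\mu$, a contradiction.

So for each $L\in[\ell]^s$ there is $\gamma<k$ with $J_O(\gamma)=L$. Mapping $L$ to the least such $\gamma$ is a finite injection of $[\ell]^s$ into $k$, so $\binom\ell s\le k$, a contradiction. $\square$

**Proof of Theorem 3.** Proposition 1 gives one direction. For the other we may assume $m\ge1$, since for $m=0$ there are no $k\ge\ell\ge2$ with $k\le\ell^m$. Let $s=m+1\ge2$ and $\ell\le k\le\ell^m$. If $\ell>s^s$, then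
$$\binom\ell s=\prod_{i<s}\frac{\ell-i}{s-i}\ge\Bigl(\frac\ell s\Bigr)^s=\ell^m\cdot\frac{\ell}{s^s}>\ell^m\ge k,$$
and Proposition 3 applies. If $\ell\le s^s$, then $(\ell,k)$ is one of finitely many explicit standard pairs, and the Corollary in Section 2 applies to each of them. $\blacksquare$

## 10. Short lists, and the exact boundary (Theorem 4)

To color locally $\ell$-colorable graphs with $k$ colors whenever $k>\ell^m$ for all standard $m$, we would like to use Lemma 2. With $F(v)=\ell$ and $\lambda=\ell$ this is too expensive for nonstandard $\ell$: fixing $h(0)=R$ and letting the other values vary shows that $\Gamma$ has at least $(R+1)^{\ell-1}$ elements, which exceeds $k$ if, for instance, $k\le2^{\ell-1}$. So we need short lists $F(v)\ni c(v)$, with $\lambda$ nonstandard but small, and they must be added without creating an avoider. Lemma 1 does this with a different norm.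

**Lemma 3.** Let $(M,S)\models\mathrm{RCA}_0$ be countable without avoiders, $S\subseteq S'$, $(M,S')\models\mathrm{RCA}_0$, $c\in S'$, $c:M\to\ell$, and $\lambda$ nonstandard. There is $F:M\to\Gamma=\{X\subseteq\ell:|X|\le\lambda\}$ with $c(v)\in F(v)$ for all $v$, $(M,S\cup\{F\})\models\mathrm{I}\Sigma^0_1$, and no avoider in $S[F]$.

**Proof.** **Step 1: the norm.** For $\mathcal X\subseteq\Gamma$ let $\mathrm{Big}(b,\mathcal X)$ mean: for every $J\subseteq\ell$ with $|J|\le b$ there is $X\in\mathcal X$ with $J\subseteq X$. For example, with $\ell=3$ and $\lambda=2$, the family of all two-element subsets of $\{0,1,2\}$ is $\mathrm{Big}(2)$ but not $\mathrm{Big}(3)$. (N1) is clear, and (N3) follows by taking $J=\emptyset$. For (N2): if $J_0$ refutes $\mathrm{Big}(b,\mathcal X)$ and $J_1$ refutes $\mathrm{Big}(b,\mathcal Y)$, then $|J_0\cup J_1|\le2b$, and no element of $\mathcal X\cup\mathcal Y$ includes $J_0\cup J_1$, so $\mathrm{Big}(2b,\mathcal X\cup\mathcal Y)$ fails.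

**Step 2: the scheme.** Let $T_\emptyset=\{\rho:c(v)\in\rho(v)\text{ for all }v<|\rho|\}$ and $T_\tau=\{\rho\in T_\emptyset:\rho\supseteq\tau\}$; put $\mathcal T_t=\{T_\tau:\tau\in T_\emptyset\}$ for all $t$. (S1) holds with $D=\lambda-1$: the successors of $\rho$, $v=|\rho|$, are given by all $X\in\Gamma$ containing $c(v)$, and if $|J|\le\lambda-1$ then $J\cup\{c(v)\}$ is such an $X$. For (S2) at $\tau\in T\in\mathcal T_t$, let $\mathit{Free}\in S$ be the tree of all strings extending $\tau$ and $T^+=T_\tau\subseteq T$. Let $W\subseteq\mathit{Free}$ be a $2b$-bush above $\tau$ and $W'=W\cap T$. If $\rho\in W'$ is a non-leaf of $W$, $v=|\rho|$ and $|J|\le b$, then $|J\cup\{c(v)\}|\le b+1\le2b$, so some $X\supseteq J\cup\{c(v)\}$ has $\rho X\in W$, and then $\rho X\in W'$. So the set of successors of $\rho$ in $W'$ is $\mathrm{Big}(b)$, in particular nonempty by (N3), and $W'$ is a $b$-bush above $\tau$ whose leaves are leaves of $W$. Here $\mathit{Free}$ is not included in $T$; the trimming of bushes in (S2) is really used.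

**Step 3: conclusion.** $D=\lambda-1$ is nonstandard, and $T_\emptyset\in\mathcal T_0$ has stem $\emptyset$. Lemma 1 gives $F$ with all $F{\restriction}n\in T_\emptyset$, that is, $c(v)\in F(v)$ for all $v$. $\square$

**Proof of Theorem 4.** **Step 1: one step of the construction.** Let $S$ be countable, $(M,S)\models\mathrm{RCA}_0$, without avoiders. Let $\ell\ge2$, $k>\ell^m$ for all $m\in\omega$, and let $G\in S$ be locally $\ell$-colorable; as in Section 8 we may take $G=(M,E)$. We add a $k$-coloring.

The inequality $\ell^m<k$ holds for all standard $m$, so by overspill there is a nonstandard $\nu$ with $\ell^\nu<k$. Every standard $\lambda$ satisfies $\lambda\le\lfloor\nu/2\rfloor$ and $\lambda(\lambda+1)^\lambda\le2^{\lfloor\nu/2\rfloor}$, so by overspill some nonstandard $\lambda$ does. By Harrington's theorem take $S'\supseteq S$ with $(M,S')\models\mathrm{WKL}_0$, and by Proposition 1 an $\ell$-coloring $c\in S'$ of $G$. Lemma 3 gives $F$. By (3), $S_1=S[F]$ is a countable collection with $(M,S_1)\models\mathrm{RCA}_0$, and it has no avoider. Every finite $V_0$ has an $\ell$-coloring with values in the sets $F(v)$, namely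 $c{\restriction}V_0$. So Lemma 2 over $S_1$ with $R=D=\lambda$ gives a proper coloring $g$ with values in a set $\Gamma$ with
$$|\Gamma|\le\lambda(\ell(\lambda+1))^\lambda=\ell^\lambda\cdot\lambda(\lambda+1)^\lambda\le\ell^\lambda2^{\lfloor\nu/2\rfloor}\le\ell^{\lfloor\nu/2\rfloor}\ell^{\lfloor\nu/2\rfloor}\le\ell^\nu<k.$$
Pass to $S_1[g]$, which is countable, has no avoider, gives a model of $\mathrm{RCA}_0$ by (3), and contains a $k$-coloring of $G$.

**Step 2: the union.** Start from $S_0$ and iterate as in Section 8 over all triples $(\ell,k,G)$ with $\ell\ge2$, $k>\ell^m$ for all $m\in\omega$, and $G$ locally $\ell$-colorable. The union $S$ of the chain is countable and has no avoider, so $(M,S)\models\mathrm{RCA}_0+\neg\mathrm{WKL}$, and $(M,S)\models\forall G\,\mathrm{COL}(\ell,k,G)$ for all these $\ell,k$. This is the direction "$\Leftarrow$".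

**Step 3: the direction "$\Rightarrow$".** If $k\le\ell^m$ for some $m\in\omega$ and $(M,S)\models\forall G\,\mathrm{COL}(\ell,k,G)$, then Theorem 3 for this standard $m$ gives $(M,S)\models\mathrm{WKL}$, a contradiction. $\blacksquare$
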